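# Rigidity of flag sphere graphs: the graph of a flag $(d-1)$-sphere is $(d+1)$-rigid for $d\ge 5$

## 1. Flag complexes, mod 2 cycles, spheres and generic rigidity

All graphs and simplicial complexes are finite. A complex contains the empty face $\emptyset$. We write $u\tau$ for $\{u\}\cup\tau$, and similarly $uv\tau$. For a complex $\Delta$ with vertex set $V$, the graph $G(\Delta)$ is its 1-skeleton, and $\Delta[X]$ is the subcomplex induced on $X\subset V$. In a graph, $N(X)$ is the set of vertices outside $X$ with a neighbor in $X$, and $N[X]=X\cup N(X)$.

**Definition (flag complex).** $\Delta$ is *flag* if every set of pairwise adjacent vertices of $G(\Delta)$ is a face. A *flag $(d-1)$-sphere* is a flag complex whose geometric realization is homeomorphic to $S^{d-1}$.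

*Example.* The boundary of a triangle is not flag: its three vertices are pairwise adjacent but do not form a face. A 4-cycle is flag. More generally let $\Diamond_d$ be the boundary of the $d$-dimensional cross-polytope: its vertices are $x_1,x_1',\dots,x_d,x_d'$, and its faces are the sets containing no pair $\{x_i,x_i'\}$. It is a flag $(d-1)$-sphere with $2d$ vertices, and only the $d$ pairs $x_ix_i'$ are non-edges.

**Definition (link).** $\mathrm{lk}(\sigma)=\{\tau:\ \tau\cap\sigma=\emptyset,\ \tau\cup\sigma\in\Delta\}$.

If $\Delta$ is flag then $\mathrm{lk}(u)=\Delta[N(u)]$: a face contained in $N(u)$, together with $u$, is a set of pairwise adjacent vertices. So vertex links are flag and, iterating, links of all faces are flag. A flag complex with a vertex adjacent to all other vertices is a cone.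

*Example.* In $\Diamond_d$ the link of $x_d$ is $\Diamond_{d-1}$, and the link of the edge $x_{d-1}x_d$ is $\Diamond_{d-2}$.

**Definition (chains and minimal cycles).** A *$j$-chain* is a set of $(j+1)$-element subsets of a vertex set, regarded as a chain over $\mathbb Z_2$; addition is symmetric difference. The boundary $\partial$ is augmented (a single point has boundary $\emptyset$, the empty face), and homology is reduced with $\mathbb Z_2$ coefficients. For a chain $c$, $V(c)$ is the set of vertices it uses and $G(c)$ the graph of all pairs contained in members of $c$. Put $\mathrm{lk}_c(u)=\{\sigma: u\notin\sigma,\ u\sigma\in c\}$ and, for $u\notin V(c)$, $u*c=\{u\sigma:\sigma\in c\}$. A cycle is *minimal* if it is nonempty and no nonempty proper subset of it is a cycle.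

*Example.* Two triangles sharing one vertex give a 1-cycle with six members. It is not minimal; it is the disjoint union of two minimal cycles.

For $u\notin V(c)$ we have $\partial(u*c)=c+u*\partial c$. For any chain, write $c=u*L+c'$ with $L=\mathrm{lk}_c(u)$ and $c'$ avoiding $u$; then $\partial c=L+u*\partial L+\partial c'$, and the members containing $u$ are those of $u*\partial L$. So
$$\partial(u*c)=c+u*\partial c,\qquad \mathrm{lk}_{\partial c}(u)=\partial\,\mathrm{lk}_c(u). \tag{1}$$
Two more facts. A nonzero $j$-cycle ($j\ge0$) has at least $j+2$ vertices, since on $j+1$ vertices the only nonzero $j$-chain is a single set, whose boundary is nonzero. And every cycle is a disjoint union of minimal cycles: remove a minimal nonempty subcycle; the rest is again a cycle; repeat.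

**Definition ($\mathbb Z_2$-homology sphere).** A complex $\Gamma$ is a *$\mathbb Z_2$-homology $m$-sphere* if $\tilde H_*(\mathrm{lk}\,\sigma)\cong\tilde H_*(S^{m-|\sigma|})$ for every face $\sigma$, including $\emptyset$. Here $S^{-1}$ is the empty space, whose complex $\{\emptyset\}$ has $\tilde H_{-1}=\mathbb Z_2$.

*Example.* A 4-cycle is a homology 1-sphere: it has the homology of a circle, the link of a vertex is two points, and the link of an edge is $\{\emptyset\}$. Two disjoint 4-cycles have the same vertex links, but fail at $\sigma=\emptyset$ because $\tilde H_0\ne0$.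

Every triangulation of $S^m$ is a $\mathbb Z_2$-homology $m$-sphere. This is textbook local homology: for $x$ in the relative interior of a nonempty face $\sigma$, $H_i(|\Gamma|,|\Gamma|-x)\cong\tilde H_{i-|\sigma|}(\mathrm{lk}\,\sigma)$. Also, the link of a face $\sigma$ in a homology $m$-sphere is a homology $(m-|\sigma|)$-sphere, because a link in $\mathrm{lk}\,\sigma$ is a link in $\Gamma$.

Let $\Gamma$ be a homology $m$-sphere, $m\ge1$. A face with $m+1$ vertices has a link with $\tilde H_{-1}\neq0$, so the link has no vertex and the face is maximal; hence no face has more than $m+1$ vertices. A face with at most $m$ vertices has a link with nonzero homology in some degree $\ge0$, so it is not maximal. Thus $\Gamma$ is pure of dimension $m$. The link of an $(m-1)$-face is a set of points with $\tilde H_0=\mathbb Z_2$, so every $(m-1)$-face lies in exactly two facets. So the set of all facets is a cycle, and $\tilde H_m=\mathbb Z_2$ gives: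
$$\text{the only } m\text{-cycles of }\Gamma\text{ are } 0 \text{ and the set of all facets.} \tag{2}$$
Consequently a nonempty proper set of facets has nonzero boundary. Since $\tilde H_{m-1}=0$, and by (2),
$$\text{every }(m-1)\text{-cycle of }\Gamma\text{ equals }\partial\mathcal H\text{ for exactly two, complementary, facet sets }\mathcal H. \tag{3}$$
(Statement (2) holds for $m=0$ as well.)

**Definition (rigidity).** Let $G=(V,E)$ be a graph and $p:V\to\mathbb R^k$ a placement. An *infinitesimal motion* is $m:V\to\mathbb R^k$ with $(p_i-p_j)\cdot(m_i-m_j)=0$ for every edge $ij$; these are the kernel vectors of the *rigidity matrix*. It is *trivial* if $m_i=Sp_i+t$ for some skew matrix $S$ and vector $t$. $G$ is *$k$-rigid* if for generic $p$ (coordinates algebraically independent over $\mathbb Q$) every infinitesimal motion is trivial. It is a standard fact that this agrees with the definition by continuous motions: for generic $p$, every continuous motion preserving the edge lengths is induced by isometries of $\mathbb R^k$.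

If the points span an affine space of dimension at least $k-1$, then $Sx+t$ vanishes at all of them only if $S=0$, $t=0$: indeed $S$ kills a space of dimension $k-1$, so it has rank at most $1$; skew matrices have even rank, so $S=0$, and then $t=0$. Hence for $|V|\ge k$ and generic $p$ the trivial motions have dimension $\binom{k+1}2$, and $G$ is $k$-rigid if and only if
$$\text{the rigidity matrix has rank } k|V|-\tbinom{k+1}2 . \tag{4}$$
Generic placements maximize the rank, so one placement with this rank suffices. Adding edges on the same vertex set keeps a graph $k$-rigid. Complete graphs are $k$-rigid for all $k$.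

*Example.* $K_4$ minus an edge has 5 edges. It is 2-rigid: two triangles hinged on a common edge cannot move relative to each other in the plane. It is not 3-rigid: in space they rotate about the hinge. A 4-cycle is not 2-rigid, since (4) would need $8-3=5$ edges.

**Definition (global rigidity).** $G$ is *globally rigid* in $\mathbb R^k$ if for generic $p$ every placement $q$ with the same edge lengths is congruent to $p$.

*Example.* $K_4$ minus an edge is rigid but not globally rigid in the plane: reflect one triangle in the common edge.

**The problem.** Maria Chudnovsky and Eran Nevo, in "Stable sets in flag spheres" (arXiv:2110.14394, 2021), state the conjecture: for all $d\ge5$, the graph of every flag $(d-1)$-sphere is $(d+1)$-rigid. In words: place the vertices of a flag $(d-1)$-sphere generically, in a space one dimension larger than the $\mathbb R^d$ in which the round $S^{d-1}$ lives. Do the edge lengths still hold everything in place? We shall prove that they do.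

**Theorem A.** For $d\ge5$, the graph of every flag $\mathbb Z_2$-homology $(d-1)$-sphere (in particular of every flag $(d-1)$-sphere) is $(d+1)$-rigid.

**Theorem B.** Let $d\ge6$.

(a) If $\Delta$ is a connected flag complex all of whose vertex links are $\mathbb Z_2$-homology $(d-2)$-spheres, then its graph is $(d+1)$-rigid.

(b) If $\Delta$ is a flag $\mathbb Z_2$-homology $(d-1)$-sphere, then $G(\Delta)-v$ is $(d+1)$-rigid for every vertex $v$; hence $G(\Delta)$ is globally rigid in $\mathbb R^{d+1}$.

**Proposition C (sharpness).** (i) For each $d\le4$ there is a flag $(d-1)$-sphere whose graph is not $(d+1)$-rigid. (ii) For $d=5$, $d+1$ cannot be replaced by $d+2$. (iii) The vertex redundancy in Theorem B(b) fails for $d=5$.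

## 2. Counting edges in cross-polytopes

By (4), a $k$-rigid graph with $n\ge k$ vertices has at least
$$kn-\binom{k+1}2=\binom n2-\binom{n-k}2 \tag{5}$$
edges; the equality is a direct expansion. So Theorem A gives, for a flag homology $(d-1)$-sphere with $d\ge5$, $n$ vertices and $f_1$ edges,
$$f_1\ \ge\ (d+1)n-\binom{d+2}2 .$$

**Proof of Proposition C.** The graph of $\Diamond_d$ has $2d$ vertices and $\binom{2d}2-d$ edges. By (5), for $k\le2d$ it can be $k$-rigid only if $\binom{2d-k}2\ge d$.

(i) For $d=4$, $k=5$: $\binom32=3<4$ (24 edges, but 25 are needed). For $d=3$, $k=4$: $\binom22=1<3$. For $d=2$, $k=3$: $\binom12=0<2$. For $d=1$, $k=2$: two nonadjacent points are not 2-rigid, since one edge is needed.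

(ii) For $d=5$, $k=7$: $\binom32=3<5$.

(iii) Deleting a vertex from the graph of $\Diamond_5$ leaves 9 vertices and $40-8=32$ edges, but 6-rigidity needs $54-21=33$. $\blacksquare$

So $d\ge 5$ is the exact range in Theorem A, and $d\ge6$ is the exact range for vertex redundancy in Theorem B(b). For $d=5$ the value $6$ is the largest $k$ such that all flag $4$-spheres are $k$-rigid: $\Diamond_5$ fails for $7\le k\le10$ because $\binom{10-k}2\le3<5$. For $k\ge 11$ the ten vertices are affinely independent, and for a non-edge $ij$ one can choose $m_i$ orthogonal to $p_i-p_l$ for all $l\ne i,j$ but not to $p_i-p_j$, with all other $m_l=0$; this is a nontrivial motion.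

For $d=5$, $k=6$ the count allows rigidity, barely: 40 edges, 39 needed.

Flagness cannot be dropped. For $d\ge3$, glue two $d$-simplices along a facet and take the boundary. This is a $(d-1)$-sphere whose graph is $K_{d+2}$ minus an edge, with $\binom{d+2}2-1$ edges; by (5) with $n=d+2$, $k=d+1$, one needs $\binom{d+2}2$.

## 3. Gluing, coning and splitting

**Lemma 1 (gluing).** If $G_1,G_2$ are $k$-rigid and share at least $k$ vertices, then $G_1\cup G_2$ is $k$-rigid. Adding a vertex with at least $k$ neighbors to a $k$-rigid graph with at least $k$ vertices gives a $k$-rigid graph.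

*Proof.* Take a motion of the union at a generic placement. On $G_1$ it is trivial; subtract that trivial motion from everything, so that it vanishes on $G_1$. On $G_2$ it has the form $Sp_i+t$ and vanishes at $k$ points in general position, which span dimension $k-1$. As shown before (4), $S=0$ and $t=0$. For the second claim, after subtraction the new vertex has velocity $m$ with $m\cdot(p-p_i)=0$ for $k$ neighbors $i$; the vectors $p-p_i$ are linearly independent, so $m=0$. $\blacksquare$

**Lemma 2 (cone).** If $G$ is $k$-rigid and $|V(G)|\ge k$, then the cone $a*G$ (a new vertex $a$ joined to all of $G$) is $(k+1)$-rigid.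

*Proof.* Take $q$ generic in $\mathbb R^k$ and place $p_i=(q_i,1)$, $p_a=0$. Given a motion, subtract a translation so that $m_a=0$. The edges $ai$ give $m_i\cdot p_i=0$, so $m_i=(\mu_i,-\mu_i\cdot q_i)$ with $\mu_i\in\mathbb R^k$. The last coordinates of $p_i$ and $p_j$ agree, so an edge $ij$ gives $(q_i-q_j)\cdot(\mu_i-\mu_j)=0$: $\mu$ is a motion of $G$ at $q$. Hence $\mu_i=Sq_i+t$ with $S$ skew. Since $q_i\cdot Sq_i=0$, we get $\mu_i\cdot q_i=t\cdot q_i$ and
$$m_i=\begin{pmatrix}S&t\\-t^T&0\end{pmatrix}\begin{pmatrix}q_i\\1\end{pmatrix},$$
a trivial motion. The origin and any $k$ of the $p_i$ are affinely independent, so the points span dimension at least $k=(k+1)-1$ and the trivial motions have dimension $\binom{k+2}2$. So the rank is as in (4) for dimension $k+1$, and one placement suffices. $\blacksquare$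

If $G$ is $(k-2)$-rigid with at least $k-2$ vertices, then coning twice shows that $\{a,x\}*G$ together with the edge $ax$ is $k$-rigid. We call this graph the *double cone* of $G$. The edge $ax$ is part of it.

For an edge $uv$, the contraction $G/uv$ deletes $v$ and joins $u$ to all former neighbors of $v$.

**Lemma 3 (vertex splitting, Whiteley).** Let $uv$ be an edge of $G$ such that $u,v$ have at least $k-1$ common neighbors. If $G/uv$ is $k$-rigid, so is $G$.

*Proof.* Place $G/uv$ generically at $p$, let $z\in\mathbb R^k$ be generic, put $p_v=p_u+tz$, and divide the row of $uv$ in the rigidity matrix of $G$ by $t$; this does not change the rank for $t\neq0$. Let $t\to0$. In the limit matrix, $v$ sits at $p_u$, and the row of $uv$ says $z\cdot(m_u-m_v)=0$. Let $m$ be in its kernel. For a common neighbor $w$,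
$$(p_u-p_w)\cdot(m_u-m_w)=0,\qquad (p_u-p_w)\cdot(m_v-m_w)=0,$$
so $(p_u-p_w)\cdot(m_u-m_v)=0$. With $k-1$ common neighbors and $z$ we have $k$ linearly independent vectors orthogonal to $m_u-m_v$, so $m_u=m_v$. Then $m$ restricted to $V\setminus v$ is a motion of $G/uv$, hence trivial. Since $G/uv$ has at least $k$ vertices, the kernel has dimension $\binom{k+1}2$, so the limit matrix has rank $k|V|-\binom{k+1}2$. Rank is lower semicontinuous, so for small $t\ne0$ the rigidity matrix of $G$ has at least, hence exactly, this rank. $\blacksquare$

## 4. Cones over vertex links, and where they stop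

**Lemma 4 (vertex count).** A flag complex $X$ with $\tilde H_j(X)\ne0$, $j\ge-1$, has at least $2(j+1)$ vertices. In particular a flag homology $j$-sphere has at least $2(j+1)$ vertices.

*Proof.* Induction on $j$; for $j=-1$ nothing is claimed. Let $j\ge0$. Replace $X$ by an induced subcomplex with $\tilde H_j\neq0$ and as few vertices as possible; it is flag and has a vertex $v$. Then $X=(X-v)\cup\mathrm{star}(v)$, with intersection $\mathrm{lk}(v)$. The star is a cone and $\tilde H_j(X-v)=0$ by minimality, so the Mayer–Vietoris sequence embeds $\tilde H_j(X)$ into $\tilde H_{j-1}(\mathrm{lk}\,v)$. The latter is therefore nonzero, and by induction $|N(v)|\ge2j$. Since $\tilde H_j(X)\ne0$, $X$ is not a cone, so some vertex lies outside $N[v]$. In total there are at least $2j+2$ vertices. $\blacksquare$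

**Lemma 5 (gluing over stars).** Let $d\ge3$ and let $\Delta$ be a flag complex all of whose vertex links are homology $(d-2)$-spheres, with graph $G$. Let $U$ be a nonempty vertex set with $G[U]$ connected, and for each $u\in U$ let $R_u\supset N[u]$ be such that $G[R_u]$ is $(d+1)$-rigid. Then $G[\bigcup_{u\in U}R_u]$ is $(d+1)$-rigid.

*Proof.* For an edge $uu'$ the link $\mathrm{lk}(uu')$ is the link of $u'$ in $\mathrm{lk}(u)$, a flag homology $(d-3)$-sphere, so it has at least $2(d-2)$ vertices by Lemma 4. Thus $N[u]\cap N[u']\supset\{u,u'\}\cup V(\mathrm{lk}(uu'))$ has at least $2d-2\ge d+1$ elements. Order $U$ so that every vertex after the first is adjacent to an earlier one, and glue the graphs $G[R_u]$ in this order by Lemma 1. $\blacksquare$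

This suggests the natural first attempt: induct on $d$ through links. Suppose the graphs of all flag homology $(d-2)$-spheres are $d$-rigid. In a flag homology $(d-1)$-sphere, the star of $u$ has graph containing the cone over $G(\mathrm{lk}\,u)$, so $G[N[u]]$ is $(d+1)$-rigid by Lemma 2. Lemma 5 with $U=V$, $R_u=N[u]$ then finishes the step from $d-1$ to $d$.

The attempt stops exactly at the base case $d=5$. There the links are flag homology 3-spheres and we would need their graphs to be 5-rigid, which is false for $\Diamond_4$. The failure is visible in $\Diamond_5$ itself: the star of a vertex $w$ is the cone over $\Diamond_4$, with 9 vertices and 32 edges, one fewer than the 33 needed. No closed star in $\Diamond_5$ is 6-rigid, so in dimension 5 the far side of the sphere must help.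

**The graph of $\Diamond_5$ is 6-rigid, by hand.** Let $w,a$ be an antipodal pair and $E$ the other eight vertices. The graph is $\{w,a\}*G[E]$ with $w\not\sim a$, and $G[E]$ is the graph of $\Diamond_4$. Take $v\in E$, with antipode $v'$, and contract $va$. The merged vertex $a$ is adjacent to $E\setminus v$ and also to $w$, because $v\sim w$. So the contraction is the double cone of $G[E\setminus v]$. We need three facts.

- *The octahedron graph $G(\Diamond_3)$ is 3-rigid.* Contract the edge $x_1x_2$, whose ends have the two common neighbors $x_3,x_3'$. The result is $K_5$ minus the edge $x_3x_3'$: a $K_4$ plus a vertex with three neighbors, so 3-rigid by Lemma 1. Lemma 3 with $k=3$ applies.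
- *$G[E\setminus v]$ is 4-rigid.* It is the cone with apex $v'$ over the octahedron graph; use Lemma 2. Hence its double cone is 6-rigid.
- *$v$ and $a$ have at least five common neighbors.* They have six: the neighbors of $v$ in $E$.

By Lemma 3 with $k=6$, the graph of $\Diamond_5$ is 6-rigid.

Three things have to be generalized. The octahedron will be replaced by arbitrary minimal cycles (Section 5). The rigidity of $G[E\setminus v]$, a sphere with one vertex missing, must be proved in general (Section 7). And the far side of $w$ is in general not a single vertex $a$; we will replace it by one artificial vertex and then undo the replacement step by step (Section 8).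

## 5. Minimal cycles have rigid graphs

**Theorem 6 (Fogelsanger).** Let $m\ge2$ and let $C$ be a minimal $m$-cycle. Then $G(C)$ is $(m+1)$-rigid.

*Proof.* We use induction on $|V(C)|\ge m+2$. If $|V(C)|=m+2$, then $C$ is the boundary of a simplex, the only nonzero $m$-cycle on $m+2$ vertices, and $G(C)=K_{m+2}$ is rigid. Let $|V(C)|>m+2$, and fix an edge $uv$ of $G(C)$. Call the members of $C$ facets.

**Step 1: contract $uv$ and decompose.** *This step produces smaller minimal cycles.* Let $\varphi$ map $v\mapsto u$ and fix all other vertices; $\varphi_\#$ is a chain map that sends sets containing both $u$ and $v$ to $0$. Let $T=\{\tau:\ u\tau\in C,\ v\tau\in C\}$. The cycle $\varphi_\#C$ consists of the images of those facets that do not contain both $u,v$ and are not in a pair $u\tau,v\tau$ with $\tau\in T$. So every member of $\varphi_\#C$ has exactly one preimage in $C$. Write $\varphi_\#C=\sum_jC_j'$ with disjoint minimal cycles, and let $L_j\subset C$ be the lift of $C_j'$.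

**Step 2: close up the lifts.** *This step turns each $L_j$ into a cycle using only edges of $G(C)$.* Faces of members of $L_j$ contain at most one of $u,v$, and $\varphi_\#\partial L_j=\partial C_j'=0$. In $\varphi_\#\partial L_j$ a face containing neither $u$ nor $v$ cannot cancel, and $u\sigma$ can cancel only against $v\sigma$. So
$$\partial L_j=\sum_{\sigma\in\Sigma_j}(u\sigma+v\sigma)$$
for some $(m-2)$-chain $\Sigma_j$. From $0=\partial\partial L_j=u*\partial\Sigma_j+v*\partial\Sigma_j$ we get $\partial\Sigma_j=0$. Put $C_j^+=L_j+\sum_{\sigma\in\Sigma_j}uv\sigma$. Since $\partial\big(\sum_{\sigma\in\Sigma_j} uv\sigma\big)=\sum_{\sigma\in\Sigma_j}(u\sigma+v\sigma)+uv*\partial\Sigma_j$, $C_j^+$ is a cycle.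

Moreover $\Sigma_j\neq\emptyset$: otherwise $L_j$ is a nonempty cycle contained in $C$, so $L_j=C$ by minimality, but $C$ has a facet containing $uv$ and $L_j$ does not. All edges of $C_j^+$ lie in $G(C)$, because $u\sigma$ and $v\sigma$ are faces of members of $L_j\subset C$ and $uv$ is an edge of $G(C)$.

For $\tau\in T$ let $E_\tau=\partial(uv\tau)=u\tau+v\tau+uv*\partial\tau$. Its graph is $K_{m+2}$, and it lies in $G(C)$ since $u\tau,v\tau\in C$.

**Step 3: the pieces add up to $C$.** *This step shows that the pieces $C_j^+$ and $E_\tau$ cover $C$.* The facets of $C$ not containing both $u$ and $v$ are the members of the disjoint sets $L_j$ and the sets $u\tau,v\tau$ with $\tau\in T$. So in the cycle $C+\sum_jC_j^++\sum_\tau E_\tau$ every member contains $u$ and $v$: it equals $uv*\Pi$ for some chain $\Pi$. The members of its boundary containing $u$ but not $v$ are those of $u*\Pi$, so $\Pi=0$. Hence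
$$C=\sum_jC_j^++\sum_{\tau\in T}E_\tau .$$

**Step 4: each piece is rigid.** *Here the induction hypothesis and splitting are used.* $G(E_\tau)=K_{m+2}$ is $(m+1)$-rigid. For $C_j^+$: as $\Sigma_j\ne\emptyset$, both $u$ and $v$ lie in $V(L_j)$, so $V(C_j^+)=V(L_j)$, and $V(C_j')$ is this set with $v$ removed. The cycle $C_j'$ has fewer vertices than $C$, so $G(C_j')$ is $(m+1)$-rigid. The graph $G(C_j^+)/uv$ has the same vertex set and contains $G(C_j')$, so it is $(m+1)$-rigid. The pair $uv$ is an edge of $G(C_j^+)$, and every vertex of $V(\Sigma_j)$ is a common neighbor of $u,v$ there. Since $\Sigma_j$ is a nonzero $(m-2)$-cycle, $|V(\Sigma_j)|\ge m=(m+1)-1$. Lemma 3 shows that $G(C_j^+)$ is $(m+1)$-rigid.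

**Step 5: the pieces can be glued.** *We show that any proper subfamily overlaps some other piece in $m+1$ vertices.* Let $I$ be a nonempty proper set of pieces with sum $C_I$. Each piece has a member not containing $\{u,v\}$, and such members lie in $C$ and in no other piece. Thus $C_I\neq0$, and $C_I$ misses some facet of $C$. If $C_I\subset C$, then $C_I$ would be a nonempty proper subcycle of $C$, contradicting minimality. Pick $\kappa\in C_I\setminus C$. Then $\kappa\in C+C_I$, the sum of the pieces outside $I$. So $\kappa$, which has $m+1$ vertices, lies in a piece of $I$ and in a piece outside $I$. Starting with one piece, we add pieces one at a time by Lemma 1 with $k=m+1$. The final graph lies in $G(C)$ and contains all of $V(C)$ by Step 3. $\blacksquare$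

By (2), the facets of a homology $(d-1)$-sphere form a minimal $(d-1)$-cycle, so Theorem 6 gives $d$-rigidity for $d\ge3$. Theorem A asks for one dimension more, and flagness has to supply it.

## 6. Separators in flag spheres

**Lemma 7 (separators).** Let $\Gamma$ be a flag homology $m$-sphere, $m\ge1$, let $T\subset V(\Gamma)$, and let $p,q\notin T$ lie in different components of $G(\Gamma)-T$. Let $A$ be the component of $p$, and let $\mathcal F$ be the set of facets meeting $A$. Then $\partial\mathcal F$ is a nonzero $(m-1)$-cycle of $\Gamma[N(A)]$. Moreover $\tilde H_{m-1}(\Gamma[T])\ne0$ and $|T|\ge2m$.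

*Proof.* An $(m-1)$-face containing a vertex of $A$ has both its facets in $\mathcal F$, so it is not in $\partial\mathcal F$. Facets meeting $A$ lie in $A\cup N(A)$. So $\partial\mathcal F$ lives on $N(A)\subset T$. A facet containing $q$ does not meet $A$, since $q\notin A\cup N(A)$. Thus $\mathcal F$ is nonempty and proper, and $\partial\mathcal F\ne0$ by (2). If $\partial\mathcal F=\partial\mathcal G$ for a set $\mathcal G$ of $m$-faces of $\Gamma[T]$, then $\mathcal F+\mathcal G$ is an $m$-cycle that contains all facets at $p$ and none at $q$, because members of $\mathcal G$ contain neither. This contradicts (2). So $\partial\mathcal F$ represents a nonzero class in $\tilde H_{m-1}(\Gamma[T])$, and Lemma 4 gives $|T|\ge2m$. $\blacksquare$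

**Definition (full pair).** Let $\Delta$ be a flag homology $(d-1)$-sphere with graph $G$. A *full pair* is a pair $(A,D)$ of disjoint nonempty vertex sets such that $G[A]$ and $G[D]$ are connected, there are no edges between $A$ and $D$, and $N(A)=N(D)=:E$.

*Example.* In $\Diamond_d$ an antipodal pair gives $A=\{a\}$, $D=\{w\}$, with $E$ the other $2d-2$ vertices. For a bigger one let $d\ge3$ and join a hexagon $c_1c_2\cdots c_6$ with $\Diamond_{d-2}$: faces are unions of a face of each. This is a flag $(d-1)$-sphere, since joins of flag complexes are flag and $S^1*S^{d-3}\cong S^{d-1}$. With $W=V(\Diamond_{d-2})$, the sets $A=\{c_1,c_2\}$, $D=\{c_4,c_5\}$ form a full pair with $E=\{c_3,c_6\}\cup W$.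

For a full pair with $d\ge2$, $A$ and $D$ are different components of $G-E$. Lemma 7 with $m=d-1$ and $T=E$ gives $\tilde H_{d-2}(\Delta[E])\neq0$. Hence
$$|E|\ge2d-2,\qquad\text{and}\qquad E\not\subset N[v]\ \text{ for every } v\in E, \tag{6}$$
since otherwise $\Delta[E]$ would be a cone with apex $v$.

## 7. A separator with one vertex removed

**Proposition 8 (hole lemma).** Let $d\ge5$, let $\Delta$ be a flag $\mathbb Z_2$-homology $(d-1)$-sphere with graph $G$, let $(A,D)$ be a full pair, $E=N(A)=N(D)$, and $v\in E$. Then $G[E\setminus v]$ is $(d-1)$-rigid.

For $\Diamond_5$ this is exactly tight: $\Diamond_4$ minus a vertex has 7 vertices and 18 edges, and 4-rigidity needs $28-10=18$. For $d=4$ it fails: the octahedron minus a vertex has 5 vertices and 8 edges, while 3-rigidity needs 9.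

**The case $D=\{w\}$ as a guide.** Here $\Delta[E]=\mathrm{lk}(w)$ is itself a flag homology $(d-2)$-sphere. If $o\in E$ is not adjacent to $v$, the star of $o$ inside $\mathrm{lk}(w)$ avoids $v$. Its graph contains the cone from $o$ over a homology $(d-3)$-sphere, whose facets form a minimal cycle, so it is $(d-1)$-rigid by Theorem 6 and Lemma 2. Glue as many such stars as possible into a maximal rigid set $Q\subset E\setminus v$, and let $\mathcal T$ be the set of facets of $\mathrm{lk}(w)$ inside $Q$. Maximality will force $\theta=\partial\mathcal T$ to have all its vertices in $N(v)$. By flagness we may cap it off: $\mathcal T+v*\theta$ is a nonempty cycle of $\mathrm{lk}(w)$, hence consists of all facets by (2), so every vertex other than $v$ is in $Q$.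

For a general full pair, $\Delta[E]$ need not be a sphere and may carry many $(d-2)$-cycles, so the last sentence breaks down: the capped cycle $\mathcal T+v*\theta$ could be a smaller cycle that misses part of $E$. The remedy is to work with a $(d-2)$-cycle separating $A$ from $D$, chosen with as few members avoiding $v$ as possible. If the capped cycle does not separate $A$ from $D$, it can be used to improve the choice; if it does separate them, it passes through every vertex of $E$.

*Proof.*

**Step 1: choose a separating cycle.** *This step fixes the cycle in $E$ that we work with.* Let $\mathcal Z$ be the family of facet sets $\mathcal S$ of $\Delta$ that contain all facets meeting $D$, contain no facet meeting $A$, and satisfy $V(\partial\mathcal S)\subset E$. The set of all facets meeting $D$ belongs to $\mathcal Z$: no facet meets both $A$ and $D$, and its boundary lies on $N(D)=E$ by Lemma 7, as $D$ is a component of $G-E$. Choose $\mathcal S\in\mathcal Z$ such that the number of members of $\varepsilon:=\partial\mathcal S$ *not containing $v$* is minimum. Members of $\varepsilon$ have $d-1$ vertices.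

**Step 2: $V(\varepsilon)=E$.** *This step guarantees a nonzero link in $\varepsilon$ at every vertex of $E$.* Let $u\in E$. It has a neighbor in $A$ and one in $D$, so it lies in a facet meeting $A$ and in a facet meeting $D$. Thus $\mathrm{lk}_{\mathcal S}(u)$ is a nonempty proper facet set of the homology $(d-2)$-sphere $\mathrm{lk}(u)$, and by (1) and (2) $\mathrm{lk}_\varepsilon(u)=\partial\,\mathrm{lk}_{\mathcal S}(u)\ne0$.

**Step 3: rigid stars avoiding $v$.** *These are the bricks.* Let $o\in E\setminus N[v]$. Then $\mathrm{lk}_\varepsilon(o)$ is a nonzero $(d-3)$-cycle, by Step 2, (1) and $\partial\varepsilon=0$. Fix, once and for all, a decomposition of it into disjoint minimal cycles, the *chosen cycles at $o$*. If $C$ is one of them, then $V(C)\subset E\cap N(o)$, so $v\notin V(C)$. Since $d-3\ge2$, Theorem 6 says that $G(C)$ is $(d-2)$-rigid; this is the only place where $d\ge5$ is needed. By Lemma 2, $G[\{o\}\cup V(C)]$ is $(d-1)$-rigid.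

**Step 4: a maximal rigid set.** *We glue bricks until none can be added.* By (6) there is $o\in E\setminus N[v]$, and by Step 2 there is $\tau_0\in\varepsilon$ with $o\in\tau_0$. Let $C_0$ be the chosen cycle at $o$ containing $\tau_0\setminus o$. Let $Q\subset E\setminus v$ be inclusion-maximal subject to $Q\supset\{o\}\cup V(C_0)$ and $G[Q]$ being $(d-1)$-rigid; such $Q$ exists by Step 3. Then:

> if $o'\in Q\setminus N[v]$, $C'$ is a chosen cycle at $o'$, and $o'\sigma\subset Q$ for some $\sigma\in C'$, then $V(C')\subset Q$.

Indeed $Q$ and $\{o'\}\cup V(C')$ share the $d-1$ vertices of $o'\sigma$, so by Lemma 1 $G[Q\cup V(C')]$ is $(d-1)$-rigid, it avoids $v$, and $Q$ is maximal.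

**Step 5: the frontier of $Q$ is in $N(v)$, and we cap it.** *This step produces a second cycle in $E$.* Let
$$\mathcal T=\{\tau\in\varepsilon:\tau\subset Q\}\ni\tau_0,\qquad\theta=\partial\mathcal T .$$
Let $o'\in E\setminus N[v]$. If $o'\notin Q$, then $\mathrm{lk}_{\mathcal T}(o')=\emptyset$. If $o'\in Q$, each $\sigma\in\mathrm{lk}_\varepsilon(o')$ lies in exactly one chosen cycle $C'$, and if $o'\sigma\subset Q$ then by Step 4 all of $\{o'\}\cup V(C')$ is in $Q$. So $\mathrm{lk}_{\mathcal T}(o')$ is a union of complete chosen cycles. In both cases it is a cycle, so $\mathrm{lk}_\theta(o')=\partial\,\mathrm{lk}_{\mathcal T}(o')=0$ and no face in $\theta$ contains $o'$. Since also $v\notin Q$, all vertices of $\theta$ lie in $N(v)\cap E$. As $\Delta$ is flag, $v*\theta$ is a chain of $\Delta[E]$. By (1) and $\partial\theta=0$,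
$$\partial(\mathcal T+v*\theta)=\theta+\theta+v*\partial\theta=0,$$
so $\mathcal T+v*\theta$ is a $(d-2)$-cycle of $\Delta[E]$.

**Step 6: fill the capped cycle and compare with $A$ and $D$.** *This step leaves only two cases.* By (3), $\mathcal T+v*\theta=\partial\mathcal H$ for a facet set $\mathcal H$ of $\Delta$. For $\alpha\in A$ no face of $\partial\mathcal H$ contains $\alpha$, so $\mathrm{lk}_{\mathcal H}(\alpha)$ is a $(d-2)$-cycle of the homology $(d-2)$-sphere $\mathrm{lk}(\alpha)$; by (2), $\mathcal H$ contains none or all of the facets at $\alpha$. Adjacent vertices of $A$ lie in a common facet and $G[A]$ is connected, so $\mathcal H$ contains none or all of the facets meeting $A$. Replacing $\mathcal H$ by its complement, we may assume none. In the same way $\mathcal H$ contains all or none of the facets meeting $D$.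

**Step 7: the two cases.** *One contradicts the choice of $\mathcal S$, the other gives the proposition.*

Suppose no facet meeting $D$ is in $\mathcal H$. Then $\mathcal S+\mathcal H$ contains all facets meeting $D$, none meeting $A$, and
$$\partial(\mathcal S+\mathcal H)=\varepsilon+\mathcal T+v*\theta=(\varepsilon\setminus\mathcal T)+v*\theta$$
lives on $E$. So $\mathcal S+\mathcal H\in\mathcal Z$. All members of $v*\theta$ contain $v$, and no member of $\mathcal T\neq\emptyset$ contains $v$. So this boundary has fewer members not containing $v$ than $\varepsilon$ has, contradicting Step 1.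

Hence all facets meeting $D$ are in $\mathcal H$. Let $u\in E\setminus v$. It lies in a facet meeting $D$ (in $\mathcal H$) and in one meeting $A$ (not in $\mathcal H$), so $\mathrm{lk}_{\mathcal H}(u)$ is a nonempty proper facet set of $\mathrm{lk}(u)$. By (1) and (2), $u$ lies in a member of $\partial\mathcal H=\mathcal T+v*\theta$. As $u\ne v$, $u\in V(\mathcal T)\cup V(\theta)\subset Q$. So $Q=E\setminus v$, and $G[E\setminus v]$ is $(d-1)$-rigid. $\blacksquare$

## 8. Shrinking the far side of a vertex: proof of Theorem A

Let $d\ge5$, let $\Delta$ be a flag homology $(d-1)$-sphere with graph $G$ on $V$, and put $k=d+1$. In this section "rigid" means $k$-rigid.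

**Claim.** For every vertex $w$ there is $R'\supset N[w]$ with $G[R']$ rigid.

The Claim implies Theorem A: $G$ is connected because $\tilde H_0(\Delta)=0$, so Lemma 5 with $U=V$ applies.

To prove the Claim, fix $w$. Recall that $N[w]$ itself need not induce a rigid graph. The hand computation for $\Diamond_5$ suggests adding one artificial vertex that stands for a connected set $A$ on the far side, and then making $A$ smaller until it is a single genuine vertex.

**Definition (state).** A *state* is a triple $(A,D,R)$ such that $(A,D)$ is a full pair with $E=N(A)=N(D)$, $w\in D$, $E\cup N[w]\subset R\subset V\setminus A$, and the graph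
$$H(R,A):=G[R]\ +\ \text{a new vertex } a\text{ adjacent exactly to }E$$
is rigid.

*Example.* In the join of the hexagon $c_1\cdots c_6$ with $\Diamond_{d-2}$, let $w=c_4$ and $W=V(\Diamond_{d-2})$. The construction below starts with $A=\{c_6,c_1,c_2\}$, $D=\{c_4\}$, $E=\{c_3,c_5\}\cup W$, $R=N[c_4]=\{c_3,c_4,c_5\}\cup W$. It can then pass to $A=\{c_6,c_1\}$, $D=\{c_3,c_4\}$, $E=\{c_2,c_5\}\cup W$, $R=N[c_4]\cup\{c_2\}$, and then to $A=\{c_6\}$, $D=\{c_2,c_3,c_4\}$, $E=\{c_1,c_5\}\cup W$, $R=V\setminus c_6$. At that point $a$ plays the role of $c_6$, and $H(R,A)$ is $G$ itself. In each triple the full-pair and inclusion conditions can be read off; the rigidity of $H(R,A)$ is what the steps below prove.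

**Step 1: an initial state.** *This step starts the process; it is the $\Diamond_5$ argument.* $\Delta$ has nonzero homology, so it is not a cone and $V\ne N[w]$. Let $A$ be a component of $G-N[w]$. Then $N(A)\subset N(w)$, and $A$ and $\{w\}$ are different components of $G-N(w)$. By Lemma 7 with $T=N(w)$, $\Delta[N(A)]$ supports a nonzero $(d-2)$-cycle. It is a cycle of the homology $(d-2)$-sphere $\mathrm{lk}(w)=\Delta[N(w)]$, so by (2) it consists of all facets of $\mathrm{lk}(w)$. Hence $N(A)=N(w)$, and $(A,\{w\})$ is a full pair with $E=N(w)$.

Put $R=N[w]$. Then $H:=H(R,A)=\{w,a\}*G[E]$ with $w\not\sim a$. Take $v\in E$. The common neighbors of $v$ and $a$ in $H$ are $N(v)\cap E=N(v)\cap N(w)=V(\mathrm{lk}(vw))$, and by Lemma 4 there are at least $2(d-2)\ge d=k-1$ of them. In $H/va$ the merged vertex is adjacent to $E\setminus v$ and, through $v$, to $w$. So $H/va$ is the double cone of $G[E\setminus v]$. The latter is $(d-1)$-rigid by Proposition 8, so $H/va$ is rigid by Lemma 2 applied twice. By Lemma 3, $H$ is rigid, and $(A,\{w\},N[w])$ is a state.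

**Shrinking.** Now let $(A,D,R)$ be a state with $|A|\ge2$. We construct a state $(A_1,D_1,R_1)$ with $\emptyset\ne A_1\subsetneq A$, in Steps 2–7.

**Step 2: some $x\in E$ is not adjacent to all of $A$.** *This step makes room for a proper choice of $A_1$.* Suppose every vertex of $E$ is adjacent to every vertex of $A$. Let $y\in A$, so $E\subset N(y)$. By Lemma 7 (with $T=E$), $\Delta[E]$ supports a nonzero $(d-2)$-cycle. It is a cycle of $\mathrm{lk}(y)$, so by (2) it consists of all facets of $\mathrm{lk}(y)$, and $N(y)=E$. But $y$ has a neighbor in $A$, since $G[A]$ is connected and $|A|\ge2$. This is a contradiction.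

**Step 3: choose $A_1$ as large as possible.** *This step makes the two parts of the new picture completely joined.* By Step 2 some $y\in A$ has $E\not\subset N(y)$. So there are nonempty $A_1\subset A$ with $G[A_1]$ connected and $E\not\subset N(A_1)$. Choose one of *maximum size*. As $N(A)=E$, $A_1\neq A$. Put
$$S=E\setminus N(A_1)\ne\emptyset,\qquad B=E\cap N(A_1),\qquad Y=N(A_1)\cap A\ne\emptyset;$$
the last set is nonempty because $G[A]$ is connected. Since $N(A_1)\subset A\cup E$, we have $E_1:=N(A_1)=Y\cup B$ (a disjoint union), and $S\cap E_1=\emptyset$. For $y\in Y$ the set $A_1\cup y$ is connected and larger than $A_1$, so $E\subset N(A_1\cup y)$. Vertices of $S$ have no neighbor in $A_1$. Therefore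
$$\text{every vertex of } S\text{ is adjacent to every vertex of } Y. \tag{7}$$

**Step 4: the new full pair.** *This step checks the combinatorial part of the definition of a state.* The set $D\cup S$ is disjoint from $A_1\cup E_1$, and it induces a connected graph because $S\subset N(D)$. Let $D_1$ be the component of $G-(A_1\cup E_1)$ containing it. As $N(A_1)=E_1$, there are no edges between $A_1$ and $D_1$, and $N(D_1)\subset E_1$. By (7), $Y\subset N(D_1)$, since $\emptyset\neq S\subset D_1$. And $B\subset E=N(D)$ gives $B\subset N(D_1)$. So $N(D_1)=E_1$, $(A_1,D_1)$ is a full pair, and $w\in D\subset D_1$. Put $R_1=R\cup Y$. It contains $E_1\cup N[w]$ because $B\subset E\subset R$, and it is disjoint from $A_1$.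

It remains to show that $K:=H(R_1,A_1)$ is rigid. Let $b$ be its new vertex, so $N_K(b)=E_1=Y\cup B$. Fix $y_r\in Y$ and $x\in S$, and let $K'=K/(y_rb)$ with merged vertex called $a$. Note that $Y\subset A$ is disjoint from $R$, so $K'$ has vertex set $R\cup\{a\}\cup(Y\setminus y_r)$.

**Step 5: $K'[R\cup a]$ is rigid.** *Here the old state is used.* In $K'$, $a$ is adjacent to $B$ through $b$, and to $S$ through $y_r$, by (7). So $a$ is adjacent to all of $E=B\cup S$, and $K'[R\cup a]$ contains $H(R,A)$ on the same vertex set.

**Step 6: $K'$ is rigid.** *We attach the remaining vertices of $Y\setminus y_r$, all of which are adjacent to $a$ through $b$.*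

*Case $|B|\le d-2$.* By (6), $|S|=|E|-|B|\ge(2d-2)-(d-2)=d$. By (7) each $y\in Y\setminus y_r$ is adjacent to all of $S\cup a\subset R\cup a$, which has at least $d+1=k$ elements. Attach these vertices one by one with Lemma 1.

*Case $|B|\ge d-1$.* By Step 5 every motion of $K'$ at a generic placement is trivial on $R\cup a$, so it preserves all lengths inside $R\cup a$ to first order. Thus adding all edges inside $R\cup a$ does not change whether $K'$ is rigid; add them. Now

- $a$ is adjacent to $E_1\setminus y_r$ (through $b$) and to $x$;
- $x$ is adjacent to $Y\setminus y_r$ by (7), and to $B$ by the added edges, as $x\in R$ and $B\subset R$;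
- $x\notin E_1$.

So the subgraph on $\{a,x\}\cup(E_1\setminus y_r)$ contains the double cone of $G[E_1\setminus y_r]$. The latter is $(d-1)$-rigid by Proposition 8, applied to the full pair $(A_1,D_1)$ and the vertex $y_r\in E_1$. So this subgraph is rigid. It shares $\{a,x\}\cup B$, at least $d+1=k$ vertices, with the rigid graph on $R\cup a$, and together they cover $K'$. By Lemma 1, $K'$ is rigid.

**Step 7: undo the contraction.** *This step goes from $K'$ to $K$.* The common neighbors of $y_r$ and $b$ in $K$ are $T:=N_G(y_r)\cap E_1$. Work in $\mathrm{lk}(y_r)=\Delta[N(y_r)]$, a flag homology $(d-2)$-sphere. Since $y_r\in N(A_1)$, there is $p\in A_1\cap N(y_r)$. By (7), $x\in N(y_r)$, and $x\notin A_1\cup E_1$. A path in $G[N(y_r)]$ from $p$ to $x$ leaves $A_1$, so it meets $N(A_1)=E_1$, that is, it meets $T$. So $p,x\notin T$ are in different components of $G[N(y_r)]-T$, and Lemma 7 with $m=d-2$ gives $|T|\ge2(d-2)\ge d=k-1$. By Step 6 and Lemma 3, $K$ is rigid.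

So $(A_1,D_1,R_1)$ is a state with $|A_1|<|A|$.

**Step 8: the end.** *The artificial vertex becomes genuine.* Repeating Steps 2–7 we reach a state with $A=\{a_0\}$. Then $E=N(a_0)\subset R$ and $a_0\notin R$, so $H(R,A)$ is isomorphic to $G[R\cup a_0]$, with $a$ corresponding to $a_0$. Hence $G[R\cup a_0]$ is rigid, and it contains $N[w]$. This proves the Claim with $R'=R\cup a_0$, and with it Theorem A. $\blacksquare$

## 9. Manifolds, vertex redundancy and global rigidity for $d\ge6$

Theorem A supplies the base case that was missing in Section 4, so from $d=6$ on the links can do the work.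

**Proof of Theorem B(a).** *We make each star rigid and glue.* Let $u$ be a vertex. $\mathrm{lk}(u)$ is a flag homology $(d-2)$-sphere and $d-1\ge5$, so its graph is $d$-rigid by Theorem A with $d-1$ in place of $d$. By Lemma 4 it has at least $2(d-1)\ge d$ vertices, so by Lemma 2 the cone $G[N[u]]$ is $(d+1)$-rigid. Since $\Delta$ is connected, Lemma 5 with $U=V$ and $R_u=N[u]$ gives the result. $\blacksquare$

**Proof of Theorem B(b).** *We show that the stars of the vertices far from $v$ can be glued and cover everything except $v$.* Let $O=V\setminus N[v]$; it is nonempty, since $\Delta$ is not a cone.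

**Step 1: $G[O]$ is connected and $N(O)=N(v)$.** Let $A$ be a component of $G[O]$. Then $N(A)\subset N(v)$, and $A$ and $\{v\}$ are different components of $G-N(v)$. By Lemma 7 the boundary of the set of facets meeting $A$ is a nonzero $(d-2)$-cycle on $N(A)$, hence a cycle of $\mathrm{lk}(v)$. By (2) it is the set of *all* facets of $\mathrm{lk}(v)$. So $N(A)=N(v)$, and every facet $\rho$ of $\mathrm{lk}(v)$ lies in a facet of $\Delta$ that meets $A$. This is a different facet from $v\rho$, as no vertex of $A$ is adjacent to $v$. If there were two components of $G[O]$, then $\rho$ would lie in three facets of $\Delta$ (no facet meets two components), contradicting that every $(d-2)$-face lies in exactly two. So $G[O]$ is connected, and every vertex of $N(v)$ has a neighbor in $O$.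

**Step 2: gluing.** The vertex links of $\Delta$ are homology $(d-2)$-spheres, so as in (a) each $G[N[u]]$ with $u\in O$ is $(d+1)$-rigid. By Lemma 5 with $U=O$ and $R_u=N[u]$, the graph $G[\bigcup_{u\in O}N[u]]$ is $(d+1)$-rigid. No $N[u]$ with $u\in O$ contains $v$, and by Step 1 their union is $O\cup N(v)=V\setminus v$. So $G-v$ is $(d+1)$-rigid.

**Step 3: global rigidity.** Tanigawa's theorem (S. Tanigawa, *Sufficient conditions for the global rigidity of graphs*, J. Combin. Theory Ser. B 113 (2015)) says: if $G-v$ is rigid in $\mathbb R^k$ for every vertex $v$, then $G$ is globally rigid in $\mathbb R^k$. Apply it with $k=d+1$. $\blacksquare$
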